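\title{Decomposing graphs of linear edge-connectivity and large minimum degree into copies of a tree}


\begin{abstract}
We prove that for every tree $T$ with $m$ edges there is an integer $l_T$ such that every $6m$-edge-connected simple graph with minimum degree at least $l_T$ and size divisible by $m$ can be decomposed into edge-disjoint copies of $T$. This proves a conjecture from a paper of Hasanvand. For odd $m\ge 3$ edge-connectivity $6m-6$ suffices, and the constant $6$ cannot be replaced by a real number below $2$. The proof splits the graph into its maximal highly connected pieces, to which a known theorem with a quadratic connectivity hypothesis applies, and corrects the size of every piece modulo $m$ by means of an orientation with prescribed out-degrees modulo $m$. We show that such orientations exist in every $3m$-edge-connected multigraph.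
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a tree with $m\ge 1$ edges. A \emph{$T$-decomposition} of a graph $G$ is a partition of $E(G)$ into the edge sets of subgraphs isomorphic to $T$. The \emph{size} of $G$ is $|E(G)|$. For a vertex set $X$ let $d_G(X)$ be the number of edges with exactly one end in $X$; the graph $G$ is \emph{$\lambda$-edge-connected} if $d_G(X)\ge\lambda$ for every nonempty proper subset $X$ of $V(G)$.

A graph with a $T$-decomposition has size divisible by $m$. Large minimum degree makes copies of $T$ easy to find, but together with divisibility it does not give a decomposition, because a thin cut creates a second divisibility condition. To see this, let $T$ be the star $K_{1,m}$ with $m\ge 3$, let $1\le s\le m-2$, and let $n$ be large. Delete matchings with at most $m-1$ edges from two copies of $K_n$ so as to obtain graphs $A$ and $B$ with $|E(A)|\equiv 1$ and $|E(B)|\equiv -1-s \pmod m$, and join $A$ to $B$ by $s$ edges. The result has size divisible by $m$, minimum degree at least $n-2$ and edge-connectivity $s$. Suppose it had a $K_{1,m}$-decomposition, and orient every edge away from the center of its star. All out-degrees are then multiples of $m$. Their sum over $V(A)$ is $|E(A)|+r$, where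 $r$ is the number of joining edges directed out of $A$. So $r\equiv -1\pmod m$, which is impossible for $0\le r\le m-2$.

Thus edge-connectivity growing at least linearly in $m$ is needed. A quadratic bound is known to be enough.

\begin{theorem}[known; used below without proof]\label{thm:known}
For every tree $T$ with $m$ edges there is a positive integer $l^0_T$ such that every $50m^2$-edge-connected simple graph of size divisible by $m$ and minimum degree at least $l^0_T$ has a $T$-decomposition.
\end{theorem}

In the example one joining edge changes the residue of $|E(A)|+r$ by one, so about $m$ edges across a cut repair any residue. This suggests that the linear order is the right one, which is the content of the following conjecture, taken from Hasanvand~\cite{Hasanvand}.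

\begin{quote}
\textbf{Conjecture.} \emph{There is a positive integer $a$ such that for every tree $T$ there is a positive integer $l_T$ with the following property: every $a|E(T)|$-edge-connected simple graph of size divisible by $|E(T)|$ and minimum degree at least $l_T$ has a $T$-decomposition.}
\end{quote}

We prove the conjecture with $a=6$. The example also shows which quantity governs the answer: one has to orient edges so that out-degrees fall into prescribed residue classes.

\begin{definition}\label{def:lambda}
For $m\ge1$ let $\lambda_m$ be the least integer $\lambda\ge2$ with the following property: for every $\lambda$-edge-connected loopless multigraph $H$ and every $p\colon V(H)\to\mathbb Z$ with $\sum_v p(v)\equiv|E(H)|\pmod m$, there is an orientation of $H$ whose out-degrees satisfy $d^+(v)\equiv p(v)\pmod m$ for all $v$.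
\end{definition}

The condition on $\sum_v p(v)$ is forced, since the out-degrees add up to $|E(H)|$. If some $\lambda$ has the property, then so does every larger integer. Our first result shows that $\lambda_m$ exists and is linear in $m$.

\begin{theorem}\label{thm:orient}
$\lambda_m\le 3m$ for all $m\ge1$, and $\lambda_m\le 3m-3$ for odd $m\ge3$.
\end{theorem}

\begin{theorem}\label{thm:main}
For every tree $T$ with $m\ge1$ edges there is $l_T$ such that every $2\lambda_m$-edge-connected simple graph of size divisible by $m$ and minimum degree at least $l_T$ has a $T$-decomposition. If $T$ is a star, then $\lambda_m$-edge-connectivity suffices, with no degree condition. In particular $6m$-edge-connectivity suffices, so the conjecture holds with $a=6$; for odd $m\ge3$, $(6m-6)$-edge-connectivity suffices.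
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $m\ge3$ and every $l$ there is a $(2m-3)$-edge-connected simple graph of minimum degree at least $l$ and size divisible by $m$ that has no $K_{1,m}$-decomposition. Hence no real number $a<2$ works in the conjecture.
\end{theorem}

So the least integer $a$ for which the conjecture holds satisfies $2\le a\le 6$.

Section~\ref{sec:idea} shows the method on the path with three edges. Section~\ref{sec:tools} lists the standard facts we use. Theorem~\ref{thm:orient} is proved in Section~\ref{sec:orient}, and the two statements about stars in Section~\ref{sec:stars}. Section~\ref{sec:lemmas} contains three general lemmas, and Sections~\ref{sec:classes}--\ref{sec:copies} prove Theorem~\ref{thm:main} for trees that are not stars.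

\section{Moving residues between dense pieces}\label{sec:idea}

A graph that is only $O(m)$-edge-connected may consist of pieces of much higher edge-connectivity, joined by \emph{cross edges}. Theorem~\ref{thm:known} decomposes a piece provided its size is divisible by $m$. The plan is therefore to remove a family of copies of $T$ that covers all cross edges, damages the pieces only a little, and leaves in each piece a multiple of $m$ edges. In both examples below $T$ is the path $\ell\,t_0\,t_1\,t_2$, so $m=3$.

\begin{example}[a cross edge moves one unit]\label{ex:edge}
Let $A=K_n$ and $B=K_{n'}$ be large cliques with $n\equiv2$ and $n'\equiv0\pmod3$, so that $|E(A)|\equiv1$ and $|E(B)|\equiv0\pmod 3$. Join them by two disjoint edges $x_1y_1,x_2y_2$ with $x_i\in A$. The total size is $\equiv1+0+2\equiv0$. A cross edge can serve as the pendant edge $t_0\ell$ of a copy of $T$, with the other two edges placed in the clique of the end that plays $t_0$. Direct the cross edge from $t_0$ to $\ell$. If $r$ cross edges leave $A$, then $|E(A)|-2r\equiv|E(A)|+r$ edges remain in $A$, so we need $r\equiv-1$, that is $r=2$. We remove two paths $y_ix_ia_ia_i'$ with $a_i,a_i'\in A$. What remains is $B$ and the clique $A$ minus four edges, which is $(n-5)$-edge-connected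 of size $\equiv 1-4\equiv0$. Theorem~\ref{thm:known} decomposes both.
\end{example}

The same works for any $T$ and any number of pieces. Fix a leaf $\ell$ of $T$ with neighbor $t_0$. A cross edge directed out of a piece $C$ costs $C$ exactly $m-1\equiv-1$ edges, so we want an orientation of the contracted multigraph with $d^+(C)\equiv-|E(C)|\pmod m$ at every piece $C$. These residues add up to the number of cross edges because $m$ divides $|E(G)|$, so the orientation exists if $G$ is $\lambda_m$-edge-connected.

This argument needs room: every vertex must have far more edges inside its piece than cross edges. That can fail completely. A vertex of large degree may belong to no dense piece, so that all its edges are cross edges and no copy of $T-\ell$ can be hung from it inside a piece. The connectivity of $G$ may depend on such vertices, so residues have to be moved through them.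

\begin{example}[a vertex passes one unit along]\label{ex:vertex}
Let $A,B$ be large cliques and let $v$ be a further vertex with neighbors $x,w\in A$ and $y\in B$. Decide in advance that $v$ plays $t_0$ in a copy $P$ in which $w$ plays $t_1$ and some $z\in A$ plays $t_2$, and leave the leaf $\ell$ of $P$ open. Regard $x\,v\,y$ as a trail from $A$ to $B$ and choose a direction (Figure~\ref{fig:conduit}). For $x\to v\to y$ the vertex $y$ becomes the leaf of $P$, and $xv$ is the pendant edge of a second copy $v\,x\,a\,a'$ with $a,a'\in A$. For $y\to v\to x$ the vertex $x$ becomes the leaf of $P$, and the second copy is $v\,y\,b\,b'$ with $b,b'\in B$. In both cases the three edges at $v$ are covered and the edge $wz$ of $A$ is used. Beyond that, the clique in which the trail starts loses $m-1=2$ edges and the other loses none. So the trail acts exactly like a single cross edge between $A$ and $B$.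
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\draw (0,0) ellipse (1.4 and 1);
\draw (3.2,0) ellipse (1.2 and 1);
\node at (0,-1.3) {$A$}; \node at (3.2,-1.3) {$B$};
\draw[very thick,->] (0.8,0.3) -- (1.66,1.82);
\draw[very thick] (0.8,0.3) -- (0.6,-0.45) -- (-0.1,-0.55);
\draw[thick,dashed,->] (1.7,1.9) -- (2.65,0.48);
\draw[thick,dashed] (1.7,1.9) -- (-0.2,0.5) -- (-0.9,-0.1);
\fill (1.7,1.9) circle (2pt) node[above] {$v$};
\fill (0.8,0.3) circle (2pt) node[left] {$x$};
\fill (-0.2,0.5) circle (2pt) node[left] {$w$};
\fill (-0.9,-0.1) circle (2pt) node[below] {$z$};
\fill (2.7,0.4) circle (2pt) node[below] {$y$};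
\fill (0.6,-0.45) circle (2pt); \fill (-0.1,-0.55) circle (2pt);
\end{scope}
\begin{scope}[xshift=6.6cm]
\draw (0,0) ellipse (1.4 and 1);
\draw (3.2,0) ellipse (1.2 and 1);
\node at (0,-1.3) {$A$}; \node at (3.2,-1.3) {$B$};
\draw[very thick,->] (2.7,0.4) -- (1.75,1.82);
\draw[very thick] (2.7,0.4) -- (3.2,-0.45) -- (3.8,0.2);
\draw[thick,dashed,->] (1.7,1.9) -- (0.84,0.38);
\draw[thick,dashed] (1.7,1.9) -- (-0.2,0.5) -- (-0.9,-0.1);
\fill (1.7,1.9) circle (2pt) node[above] {$v$};
\fill (0.8,0.3) circle (2pt) node[left] {$x$};
\fill (-0.2,0.5) circle (2pt) node[left] {$w$};
\fill (-0.9,-0.1) circle (2pt) node[below] {$z$};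
\fill (2.7,0.4) circle (2pt) node[left] {$y$};
\fill (3.2,-0.45) circle (2pt); \fill (3.8,0.2) circle (2pt);
\end{scope}
\end{tikzpicture}
\caption{Two ways to cover the three edges at a vertex $v$ outside the cliques $A$ and $B$ by two paths of length three, one solid and one dashed. The part $v\,w\,z$ of the dashed path is the same in both. Reversing the trail $x\,v\,y$ moves the two clique edges of the solid path from $A$ to $B$.}
\label{fig:conduit}
\end{figure}

The cross edges in Example~\ref{ex:vertex} play two different parts. The edges $xv$ and $vy$ form a trail whose direction is chosen last; in the proof such trails are called \emph{conduits}. The edge $vw$ is \emph{free}: it is built into a copy before any direction is known. The conduits must connect the pieces $\lambda_m$-fold, and at the same time they must leave many free edges at vertices like $v$. We obtain both by taking for the conduits about half of the cross edges at each such vertex, and this halving is the source of the factor $2$ in Theorem~\ref{thm:main}.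

\section{Conventions and standard facts}\label{sec:tools}

Graphs are finite. Multigraphs may have parallel edges; they have loops only where this is said. For a function $g$ on vertices, $g(X)=\sum_{v\in X}g(v)$. In a multigraph $H$, $\deg_H(v)$ is the degree of $v$, $d_H(X)$ is the number of edges with exactly one end in $X$, and $e_H(X)$ is the number of edges with both ends in $X$, so that $\deg_H(X)=2e_H(X)+d_H(X)$. A multigraph with one vertex is $\lambda$-edge-connected for every $\lambda$. In an orientation, $d^+$ and $d^-$ denote out-degree and in-degree; a loop can be traversed in two directions and contributes $1$ to the out-degree of its vertex in either. An orientation is \emph{balanced} if $|d^+(v)-d^-(v)|\le1$ for all $v$. A digraph is \emph{$t$-arc-connected} if at least $t$ arcs leave every nonempty proper vertex set. A \emph{spanning out-arborescence} is a spanning tree directed away from a root, so that every other vertex has in-degree one. A \emph{trail} is a walk without repeated edges.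

\begin{theorem}[Lov\'asz, Thomassen, Wu and Zhang~\cite{LTWZ}]\label{thm:ltwz}
Let $K\ge3$ be odd, let $H$ be a $(3K-3)$-edge-connected loopless multigraph, and let $g\colon V(H)\to\mathbb Z$ satisfy $g(V(H))\equiv0\pmod K$. Then $H$ has an orientation with $d^+(v)-d^-(v)\equiv g(v)\pmod K$ for all $v$.
\end{theorem}

\begin{theorem}[Lov\'asz's splitting theorem {\cite[Problem 6.53]{Lovasz}}]\label{thm:split}
Let $\lambda\ge2$ and let $s$ be a vertex of even degree in a loopless multigraph $H$ such that $d_H(X)\ge\lambda$ for every nonempty proper subset $X$ of $V(H)\setminus\{s\}$. Then the edges at $s$ can be partitioned into pairs so that replacing each pair $sx,sy$ by an edge $xy$ (a loop if $x=y$) and deleting $s$ gives a $\lambda$-edge-connected multigraph.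
\end{theorem}

We also use the following facts, referred to by name.
\begin{description}
\item[Hakimi's theorem.] $H$ has an orientation with out-degree function $o\colon V(H)\to\mathbb Z$ if and only if $o(V(H))=|E(H)|$ and $o(X)\ge e_H(X)$ for all $X\subseteq V(H)$.
\item[Nash-Williams' theorem (1960).] A $2t$-edge-connected multigraph has a balanced $t$-arc-connected orientation.
\item[Edmonds' theorem (1973).] A $t$-arc-connected digraph has $t$ arc-disjoint spanning out-arborescences with any given root.
\item[K\"onig's theorem.] A bipartite multigraph of maximum degree at most $N$ has an edge-coloring with $N$ colors in which edges with a common end have different colors.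
\item[Euler orientation.] Every multigraph has a balanced orientation: join a new vertex to all vertices of odd degree, orient each component along an Euler tour, and delete the new vertex.
\item[Hall's theorem.] A bipartite graph with two sides of equal size has a perfect matching if every subset $Y$ of one side has at least $|Y|$ neighbors.
\end{description}

\section{Orientations with prescribed out-degrees modulo $m$}\label{sec:orient}

Throughout this section $H$ is a loopless multigraph, $V=V(H)$, $\deg=\deg_H$ and $d=d_H$. The \emph{imbalance} of an orientation is the function $D=d^+-d^-=2d^+-\deg$. Prescribing $d^+\equiv p\pmod m$ is the same as prescribing $D\equiv 2p-\deg\pmod{2m}$.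

\begin{lemma}\label{lem:imbalance}
A function $D\colon V\to\mathbb Z$ is the imbalance of an orientation of $H$ if and only if $D\equiv\deg\pmod2$, $D(V)=0$, and $|D(X)|\le d(X)$ for all $X\subseteq V$.
\end{lemma}

\begin{proof}
For an orientation, $D=2d^+-\deg\equiv\deg\pmod 2$, and $D(X)$ is the number of arcs leaving $X$ minus the number entering $X$, since arcs inside $X$ cancel. This gives necessity. Conversely, put $o=(\deg+D)/2$. It is integral, $o(V)=|E(H)|$, and $o(X)=e_H(X)+\frac12\bigl(d(X)+D(X)\bigr)\ge e_H(X)$. By Hakimi's theorem there is an orientation with $d^+=o$, and its imbalance is $2o-\deg=D$.
\end{proof}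

For odd $m$ a congruence for $D$ modulo $m$ determines $d^+$ modulo $m$, and Theorem~\ref{thm:ltwz} applies directly. For even $m=k$ it does not apply, and we use it for the odd modulus $K=k+1$ instead. The passage from $K$ to $k$ is a scaling argument. Let $\mathcal P$ be the polytope of all real $D$ with $D(V)=0$ and $|D(X)|\le d(X)$ for all $X$, and let $\Lambda$ be the lattice of integral $n$ with $n(V)=0$. Theorem~\ref{thm:ltwz} says that the translates of $\mathcal P$ by $2K\Lambda$ cover all points of $\Lambda$ of the parity of $\deg$. If every real point lies within $\frac1k\mathcal P$ of such a lattice point, then the translates of $\mathcal P+\frac1k\mathcal P=\frac Kk\mathcal P$ by $2K\Lambda$ cover every real point. Shrinking by $k/K$, the translates of $\mathcal P$ by $2k\Lambda$ cover every real point, which is what we want. The next lemma provides the rounding. It starts from the crude error $\mathcal P$ and improves it by Theorem~\ref{thm:ltwz} itself: round $K\rho$, subtract an imbalance to reach a multiple of $K$, and divide by $K$. The error constant $\gamma$ becomes $(1+\gamma)/K$, a contraction with fixed point $1/k$.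

\begin{lemma}\label{lem:round}
Let $k\ge2$ be even, $K=k+1$, and let $H$ be $3k$-edge-connected. For $i\ge0$ put $\gamma_i=\frac1k+\bigl(1-\frac1k\bigr)K^{-i}$. For every $i\ge 0$, every $\pi\colon V\to\mathbb Z$ with $\pi(V)$ even and every $\rho\colon V\to\mathbb R$ with $\rho(V)=0$ there is $z\colon V\to\mathbb Z$ such that
\[
z\equiv\pi\pmod2,\qquad z(V)=0,\qquad |z(X)-\rho(X)|\le\gamma_i\,d(X)\ \text{ for all }X\subseteq V.
\]
\end{lemma}

\begin{proof}
We use induction on $i$. Note that $\gamma_0=1$ and, since $(1+\frac1k)/K=\frac1k$, that $\gamma_{i+1}=(1+\gamma_i)/K$.

Let $i=0$. Take a rooted spanning tree of $H$, and let $S_v$ be the set consisting of $v$ and its descendants. For each non-root $v$ choose an integer $B(v)\equiv\pi(S_v)\pmod2$ with $|B(v)-\rho(S_v)|\le1$. For the root $r$ put $B(r)=0$; then $B(r)\equiv\pi(S_r)\pmod 2$ and $B(r)=\rho(S_r)$. Let $z(v)=B(v)-\sum_cB(c)$, the sum running over the children $c$ of $v$. Then $z(v)\equiv\pi(S_v)-\sum_c\pi(S_c)=\pi(v)$, and $z(V)=B(r)=0$ because the sum telescopes. With $\delta(v)=B(v)-\rho(S_v)$ we have $z(v)-\rho(v)=\delta(v)-\sum_c\delta(c)$ and $\delta(r)=0$. Summing over $v\in X$, the term $\delta(c)$ cancels when $c$ and its parent both lie in $X$, and survives with a sign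 when exactly one of them does. Hence $|z(X)-\rho(X)|$ is at most the number of tree edges with exactly one end in $X$, which is at most $d(X)$.

For the step from $i$ to $i+1$, apply the induction hypothesis to the parity function $\pi+\deg$, whose sum is even, and to $K\rho$. This gives $y\equiv\pi+\deg\pmod2$ with $y(V)=0$ and $|y(X)-K\rho(X)|\le\gamma_id(X)$. As $3k=3K-3$, Theorem~\ref{thm:ltwz} gives an orientation with imbalance $D\equiv y\pmod K$. Put $z=(y-D)/K$. Then $z$ is integral and $z(V)=0$. Since $K$ is odd, $z\equiv Kz=y-D\equiv\pi\pmod2$. Finally, by Lemma~\ref{lem:imbalance},
\[
K\,|z(X)-\rho(X)|\le|y(X)-K\rho(X)|+|D(X)|\le(\gamma_i+1)\,d(X).\qedhere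
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orient}]
For $m=1$ every orientation works, so $\lambda_1=2\le3$. Let $m\ge 2$ and let $p$ satisfy $p(V)\equiv|E(H)|\pmod m$. Then
\begin{equation}\label{eq:sum}
\sum_v\bigl(2p(v)-\deg(v)\bigr)=2\bigl(p(V)-|E(H)|\bigr)\equiv0\pmod{2m}.
\end{equation}

Let $m\ge3$ be odd and $H$ be $(3m-3)$-edge-connected. By \eqref{eq:sum} and Theorem~\ref{thm:ltwz} there is an orientation with $2d^+-\deg\equiv2p-\deg\pmod m$, and $d^+\equiv p\pmod m$ follows because $2$ is invertible modulo $m$.

Let $m=k$ be even, $K=k+1$, and $H$ be $3k$-edge-connected. By \eqref{eq:sum}, changing $2p-\deg$ at one vertex by a multiple of $2k$ gives an integral $\tau\equiv2p-\deg\pmod{2k}$ with $\tau(V)=0$. Choose $i$ with $K^i\ge|E(H)|$, and let $z$ be given by Lemma~\ref{lem:round} for $\pi=\deg$ and $\rho=\frac Kk\tau$. By Theorem~\ref{thm:ltwz} there is an orientation with imbalance $D\equiv z\pmod K$. Also $D\equiv\deg\equiv z\pmod2$, and $K$ is odd, so $D=z+2Kn$ with $n$ integral and $n(V)=0$. Put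
\[
D'=\tau+2kn=\tfrac kK\,(\rho+2Kn)=\tfrac kK\,(\rho-z+D).
\]
Then $D'(V)=0$, $D'\equiv\tau\equiv\deg\pmod2$, and for every $X$
\[
|D'(X)|\le\tfrac kK(\gamma_i+1)\,d(X)=\bigl(1+(k-1)K^{-i-1}\bigr)d(X)<d(X)+1,
\]
since $d(X)\le|E(H)|\le K^i$. As $D'(X)$ is an integer, $|D'(X)|\le d(X)$. By Lemma~\ref{lem:imbalance}, $D'$ is the imbalance of an orientation. In it $2d^+=\deg+D'\equiv2p\pmod{2k}$, that is, $d^+\equiv p\pmod k$.
\end{proof}

\begin{remark}\label{rem:loops}
The property in Definition~\ref{def:lambda} extends to $\lambda_m$-edge-connected multigraphs with loops: delete the loops, which does not change any cut, and subtract from $p(v)$ the number of loops at $v$.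
\end{remark}

\section{Stars}\label{sec:stars}

A simple graph has a $K_{1,m}$-decomposition if and only if it has an orientation with all out-degrees divisible by $m$. One direction was used in the introduction. For the other, split the out-edges at each vertex into sets of $m$; each set is a star because the graph has no parallel edges.

\begin{proof}[Proof of Theorem~\ref{thm:main} for stars]
If $G$ is simple, $\lambda_m$-edge-connected and of size divisible by $m$, then Definition~\ref{def:lambda} with $p=0$ gives an orientation with all out-degrees divisible by $m$.
\end{proof}

For the lower bound we improve the two-piece example of the introduction. With two pieces, $m-1$ joining edges realize every residue. With many pieces one can ask for out-degree $\equiv-1$ at every node of a $(2m-3)$-regular multigraph of pieces. The only admissible value is then $m-1$, which is more than half the degree, so not all nodes can have it.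

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $J$ be the complement of a Hamiltonian cycle in $K_{2m}$, with vertices $1,\dots,2m$. It is $(2m-3)$-regular and has $m(2m-3)$ edges. It is $(2m-3)$-edge-connected: if $|X|=x$ with $1\le x\le m$, then at most $2x$ edges of the cycle meet $X$, so $d_J(X)\ge x(2m-x)-2x=x(2m-2-x)$. This is a concave function of $x$, so its minimum on $[1,m]$ is attained at an endpoint. The values there are $2m-3$ and $m(m-2)$, and $m(m-2)-(2m-3)=(m-1)(m-3)\ge0$.

Let $n\ge\max\{2m-1,l+2\}$. The clique $K_n$ has a matching with $m-1$ edges, so deleting a matching with at most $m-1$ edges gives a graph of size $\equiv1\pmod m$. Take $2m$ disjoint copies $A_1,\dots,A_{2m}$ of it and, for each edge $ij$ of $J$, add one edge between $A_i$ and $A_j$. The resulting graph $G$ is simple, has minimum degree at least $n-2\ge l$, and has size $\equiv 2m+m(2m-3)\equiv0\pmod m$.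

Consider a cut of $G$. If it splits no $A_i$, it corresponds to a cut of $J$ and has at least $2m-3$ edges. If it splits some $A_i$ into parts of sizes $x\le n-x$, it contains at least $x(n-x)-x=x(n-1-x)$ edges of $A_i$. This is concave in $x\in[1,n/2]$, with value $n-2$ at $x=1$ and value $\frac n2(\frac n2-1)=n-2+\frac14(n-2)(n-4)\ge n-2$ at $x=n/2$. So the cut has at least $n-2\ge2m-3$ edges, and $G$ is $(2m-3)$-edge-connected.

Suppose $G$ has an orientation with all out-degrees divisible by $m$. Let $r_i$ be the number of added edges directed out of $A_i$. Summing out-degrees over $A_i$ gives $1+r_i\equiv0\pmod m$, and $0\le r_i\le2m-3$ forces $r_i=m-1$. Then $\sum_ir_i=2m(m-1)$, whereas the number of added edges is $m(2m-3)$, a contradiction.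

If $a<2$ is real, then $am\le2m-3$ for all large $m$. For such $m$ and $T=K_{1,m}$ the graphs above are $am$-edge-connected, and they defeat every choice of $l_T$.
\end{proof}

Comparing the two proofs gives $2m-2\le\lambda_m\le3m$ for $m\ge3$.

\section{Three lemmas}\label{sec:lemmas}

The first lemma extracts a well-connected spanning subgraph that uses only about half of the edges at each vertex. It will be applied inside the pieces and between them.

\begin{lemma}\label{lem:trees}
A $2t$-edge-connected multigraph $H$ contains $t$ edge-disjoint spanning trees whose union $U$ satisfies $\deg_U(v)\le t+\lceil\deg_H(v)/2\rceil$ for all $v$.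
\end{lemma}

\begin{proof}
Take a balanced $t$-arc-connected orientation (Nash-Williams) and $t$ arc-disjoint spanning out-arborescences in it (Edmonds). In their union every vertex $v$ has in-degree at most $t$ and out-degree at most $d^+(v)\le\lceil\deg_H(v)/2\rceil$.
\end{proof}

The second lemma produces trails through a set $B$ of vertices without losing connectivity among the others. Suppose that at every vertex of $B$ the incident edges of a loopless multigraph $H$ are partitioned into pairs. Each edge is paired with one other edge at each of its ends in $B$. Following the pairs therefore partitions $E(H)$ into closed trails with all vertices in $B$, and trails whose first and last vertices lie outside $B$ and whose inner vertices lie in $B$. Let $H/\!/B$ be the multigraph on $V(H)\setminus B$ that has, for each trail of the second kind, one edge joining its first and last vertices; it may have loops.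

\begin{lemma}\label{lem:pairing}
Let $\lambda\ge2$, let $H$ be a $\lambda$-edge-connected loopless multigraph, and let $B$ be a proper subset of $V(H)$ all of whose vertices have even degree. Then the edges at each vertex of $B$ can be partitioned into pairs so that $H/\!/B$ is $\lambda$-edge-connected.
\end{lemma}

\begin{proof}
We use induction on $|B|$; for $B=\emptyset$ we have $H/\!/B=H$. Let $s\in B$. Pair the edges at $s$ as in Theorem~\ref{thm:split}, perform the replacement, and delete the loops that arise. The result $H'$ is loopless and $\lambda$-edge-connected on $V(H)\setminus\{s\}$. Degrees have changed only through deleted loops, so by even amounts. By induction there is a pairing at $B'=B\setminus\{s\}$ with $H'/\!/B'$ being $\lambda$-edge-connected. We transfer it to $H$. An edge of $H'$ at $x$ is an edge of $H$, or it replaces a pair $sx,sy$ with $y\ne x$ and then stands at $x$ for the edge $sx$. So the pairing of $H'$ at $x\in B'$ pairs all edges of $H$ at $x$ except those belonging to a deleted loop. A deleted loop at $x$ comes from two parallel edges $sx$ paired at $s$. If $x\in B'$ we pair them at $x$ too, and they form a closed trail. If $x\notin B$ they form a trail from $x$ to $x$, which is a loop of $H/\!/B$. All other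 trails of $H$ arise from the trails of $H'$ by expanding the replacing edges. Hence $H/\!/B$ is $H'/\!/B'$ with some loops added.
\end{proof}

The third lemma embeds many small rooted trees at prescribed roots. The hypothesis is local: the degree of $v$ is large compared with the number of trees rooted at $v$, but degrees may differ widely. A careless greedy embedding could route many trees from vertices of high degree through one vertex of low degree and exhaust its edges. We prevent this by splitting a balanced orientation into color classes that are nearly balanced at every vertex, and by giving each level of the trees $4m$ times as many colors as the previous level. The number of trees that can arrive at a vertex on one level is then small compared with the number of arcs by which they can leave on the next.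

A \emph{demand} in a graph $H$ is a pair $(v,S)$ of a vertex $v$ and a rooted tree $S$. An \emph{embedding} of it is a map $V(S)\to V(H)$ that sends the root to $v$ and edges to edges.

\begin{lemma}\label{lem:embed}
Let $m\ge1$ and $N=(4m)^m$. Let $H$ be a simple graph and $a\colon V(H)\to\mathbb Z_{\ge0}$ with
\[
\deg_H(v)\ge2N\bigl(m\,a(v)+m+1\bigr)+1\quad\text{for all }v .
\]
Consider a finite list of demands in which each $v$ occurs at most $a(v)$ times. Let the list be divided into groups, and let each group $g$ come with a set $Z_g\subseteq V(H)$ containing the vertices $v$ of its demands, such that $|Z_g|$ plus the total number of edges of the trees in $g$ is at most $m+1$. Then all demands can be embedded so that no edge of $H$ is used twice and, for each group $g$, the non-root vertices of the trees in $g$ go to distinct vertices outside $Z_g$.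
\end{lemma}

\begin{proof}
Every tree in the list has at most $m$ edges, hence depth at most $m$ and at most $m$ children at any vertex. Take a balanced orientation of $H$ and form the bipartite graph with vertices $u^+,u^-$ for $u\in V(H)$ and an edge $u^+w^-$ for each arc $uw$. Replace each vertex of degree $\delta$ by $\lfloor\delta/N\rfloor$ vertices of degree exactly $N$ and at most one vertex of smaller degree, distributing its edges among them. Color the edges with $N$ colors by K\"onig's theorem. A vertex of degree $N$ sees each color exactly once, and any vertex sees it at most once. Let $f(u)=\lfloor d^+(u)/N\rfloor$. In each color, $u$ has at least $f(u)$ out-arcs and at most $\lceil d^-(u)/N\rceil\le f(u)+1$ in-arcs, because $d^-(u)\le d^+(u)+1\le N(f(u)+1)$. From $d^+(u)\ge(\deg_H(u)-1)/2$ we get $f(u)\ge m\,a(u)+m+1$.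

Let $c_i=(4m)^{i-1}$. Since $c_1+\dots+c_m\le N$, there are arc-disjoint subdigraphs $H_1,\dots,H_m$ with $H_i$ a union of $c_i$ color classes. Place all tree vertices of depth $1$ one at a time, then all of depth $2$, and so on. A vertex of depth $i$ whose parent was placed at $u$ is placed at the head of an unused out-arc of $u$ in $H_i$, avoiding $Z_g$ and the vertices already placed for its group $g$; these are at most $m$ vertices. Let $n_i(u)$ be the number of tree vertices of depth $i-1$ placed at $u$. At most $m\,n_i(u)$ out-arcs of $u$ in $H_i$ are ever used, and distinct out-arcs of $u$ have distinct heads because $H$ is simple. So the placement succeeds if $d^+_{H_i}(u)\ge m\,n_i(u)+m$. For $i=1$ this holds because $n_1(u)\le a(u)$ and $d^+_{H_1}(u)\ge f(u)$. For the level $i+1$, each tree vertex of depth $i$ at $u$ arrived along its own arc of $H_i$, so $n_{i+1}(u)\le c_i(f(u)+1)\le2c_if(u)$, and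
\[
m\,n_{i+1}(u)+m\le2mc_if(u)+mc_if(u)\le c_{i+1}f(u)\le d^+_{H_{i+1}}(u).\qedhere
\]
\end{proof}

\section{Classes, their order, and busy vertices}\label{sec:classes}

From now on $T$ is a tree with $m$ edges that is not a star, so $m\ge3$.

\subsection*{Constants}
Let $\lambda=\lambda_m$, $b=\max\{50m^2,l^0_T\}$, $N=(4m)^m$, and define in this order
\begin{gather*}
h=2b+2\lambda+3+4N(m\lambda+2m+1),\qquad M=4hm+2m+h,\qquad L=60hm,\\
l_T=2L+2b+3+4N(mL+m+1).
\end{gather*}
Here $b$ is the connectivity that must survive in each piece for Theorem~\ref{thm:known}; the value $50m^2$ enters the proof only through $b$. The pieces will be $h$-edge-connected, which leaves room for $\lambda+1$ demands at every vertex. A vertex with at least $L$ cross edges has enough of them to be treated like $v$ in Example~\ref{ex:vertex}, and at least $M$ of them will be conduit edges. A vertex with fewer than $L$ cross edges has, thanks to $l_T$, room for $L$ demands inside its piece.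

Let $G$ be a simple $2\lambda$-edge-connected graph of size divisible by $m$ and minimum degree at least $l_T$. We construct a $T$-decomposition of $G$.

\subsection*{Classes}
Call a nonempty set $S\subseteq V(G)$ \emph{good} if $|S|=1$ or $G[S]$ is $h$-edge-connected. The union of two intersecting good sets is good: a cut of the union that split neither set would have both on the same side, so every cut splits one of them and has at least $h$ edges. Hence the maximal good sets partition $V(G)$. We call them \emph{classes}, and a class is \emph{trivial} if it is a single vertex. If there is only one class, then $G$ is $h$-edge-connected with $h\ge b$, so its minimum degree is at least $b$ as well, and Theorem~\ref{thm:known} applies. We assume that there are at least two classes.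

An edge between different classes is a \emph{cross edge}. Let $E^\times$ be the set of cross edges and $d^\times(v)$ the number of cross edges at $v$. For a class $C$ write $E(C)=E(G[C])$, and $d_C(v)$ for the degree of $v\in C$ in $G[C]$.

Maximality of the classes makes the cross edges sparse, and sparseness gives an order in which few edges point forward.

\begin{lemma}\label{lem:order}
The classes can be ordered $C_1,\dots,C_n$ so that for each $i$ at most $2h$ edges join $C_i$ to $\bigcup_{j>i}C_j$.
\end{lemma}

\begin{proof}
We first show by induction on $q$ that any $q\ge1$ classes have at most $(h-1)(q-1)$ cross edges among them. For $q=1$ this is clear. For $q\ge2$ their union $W$ is not good, so $G[W]$ has a cut with at most $h-1$ edges. It splits no class, since a cut splitting a class has at least $h$ edges. If its sides contain $q_1$ and $q_2$ classes, the number of cross edges is at most $(h-1)\bigl((q_1-1)+(q_2-1)+1\bigr)=(h-1)(q-1)$.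

So among any $q$ classes the average number of cross edges from one class to the others is less than $2h$. Let $C_1$ be a class sending at most $2h$ edges to the rest, remove it, and repeat.
\end{proof}

For a cross edge $e$ between $C_i$ and $C_j$ with $i<j$, the end in $C_i$ is the \emph{lower end} and the end in $C_j$ is the \emph{upper end}; $e$ is an \emph{up-edge} of its lower end and a \emph{down-edge} of its upper end. By Lemma~\ref{lem:order},
\begin{equation}\label{eq:up}
\text{every vertex has at most $2h$ up-edges.}
\end{equation}
Copies of $T$ will be grown downward along cross edges. By \eqref{eq:up} at most $2h$ of them arrive at any vertex from above, while a vertex with many cross edges has many down-edges to continue them.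

A vertex $v$ is \emph{busy} if $d^\times(v)\ge L$ and \emph{quiet} otherwise. The minimum degree hypothesis gives the dichotomy on which the proof rests. A vertex forming a trivial class has $d^\times(v)\ge l_T\ge L$, so it is busy. A quiet vertex lies in a nontrivial class $C$ and has $d_C(v)\ge l_T-L$. Since $L>2h$, a busy vertex has a down-edge. The vertices of $C_1$ have none, so they are quiet and $C_1$ is nontrivial.

\subsection*{The reserve}
Let $C$ be a nontrivial class. As $h\ge2b$, Lemma~\ref{lem:trees} gives a union $U_C$ of $b$ edge-disjoint spanning trees of $G[C]$ such that $H_C=G[C]-E(U_C)$ satisfies $\deg_{H_C}(v)\ge\lfloor d_C(v)/2\rfloor-b\ge (d_C(v)-1)/2-b$. The edges of $U_C$ will not be touched until Theorem~\ref{thm:known} is applied, and all demands in $C$ will be embedded in $H_C$. Inserting $d_C(v)\ge h$ for all $v\in C$, and $d_C(v)\ge l_T-L\ge 2b+3+4N(mL+m+1)$ for quiet $v$, we get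
\begin{equation}\label{eq:reserve}
\deg_{H_C}(v)\ge
\begin{cases}
2N\bigl(m(\lambda+1)+m+1\bigr)+1&\text{for all }v\in C,\\
2N\bigl(mL+m+1\bigr)+1&\text{for quiet }v\in C.
\end{cases}
\end{equation}
By Lemma~\ref{lem:embed}, a quiet vertex can afford one demand for each of its cross edges. A busy vertex of a nontrivial class may have only $h$ edges inside the class and arbitrarily many cross edges, and it can afford only $\lambda+1$ demands.

\section{Conduits}\label{sec:conduits}

Let $F$ be a set of cross edges and $d_F(v)$ the number of edges of $F$ at $v$. Suppose that at each busy vertex $v$ some disjoint pairs of $F$-edges at $v$ are given, called \emph{transitions} at $v$. A \emph{terminal} is a pair $(e,v)$ with $e\in F$ and $v$ an end of $e$ such that $e$ is in no transition at $v$. Following the transitions partitions $F$ into closed trails, in which every two consecutive edges form a transition, and \emph{conduits}: trails $v_0e_1v_1\cdots e_jv_j$ with $j\ge 1$ in which $e_i,e_{i+1}$ form a transition at $v_i$ and $(e_1,v_0)$, $(e_j,v_j)$ are terminals. Every terminal belongs to exactly one conduit. Cross edges outside $F$ are called \emph{free}.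

\begin{proposition}\label{prop:conduits}
There are a set $F\subseteq E^\times$ and transitions with the following properties, where $q(v)$ is the number of transitions and $u(v)$ the number of terminals at a busy vertex $v$.
\begin{enumerate}
\item[(a)] Every busy $v$ has at least $d^\times(v)/2-5h$ free down-edges.
\item[(b)] $2hm+m\le q(v)\le d^\times(v)/4+2h$ for every busy $v$.
\item[(c)] $u(v)\le\lambda+1$ for every busy $v$, and $u(v)=0$ if $\{v\}$ is a class. In particular both ends of every conduit lie in nontrivial classes.
\item[(d)] Let $R$ be the multigraph whose nodes are the nontrivial classes and which has, for each conduit, an edge joining the classes of its two ends (loops are allowed). Then $R$ is $\lambda$-edge-connected.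
\end{enumerate}
\end{proposition}

Each transition at $v$ will send one edge out of $v$, to become a pendant edge of a copy prepared with free down-edges; (a) and the upper bound in (b) ensure that there are enough of these. The lower bound in (b) gives the freedom to match the outgoing edges with the prepared copies without repeating a vertex. A terminal may create a demand, so (c) is what \eqref{eq:reserve} permits, and (d) allows us to choose residues.

\begin{proof}
\emph{An auxiliary multigraph.} We need degree control at each busy vertex, so we cannot contract a class to a single node. On the other hand a busy vertex of a nontrivial class $C$ is well connected to the rest of $C$, and this may be essential for the connectivity of $G$. We therefore contract only the quiet vertices of $C$, to a \emph{hub} $c_C$, and represent the connection of a busy $v\in C$ with its class by a bounded number of virtual edges. Formally, let $Y\subseteq E^\times$ and let $p(v)$ be a positive integer for every busy $v$ in a nontrivial class. The multigraph $\Gamma(Y,p)$ has as nodes all busy vertices and one hub $c_C$ for each nontrivial class $C$. Each edge of $Y$ is a \emph{real} edge of it, attached at each end $x$ to $x$ itself if $x$ is busy and to the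 hub of the class of $x$ if $x$ is quiet. Each busy $v$ in a nontrivial class $C$ is joined to $c_C$ by $p(v)$ \emph{virtual} edges. There are no loops, because the ends of a cross edge lie in different classes. We use the following observation.
\begin{quote}
$(\ast)$ If $p\ge\mu$ everywhere, and at least $\mu$ edges of $Y$ leave the union of any nonempty proper set of classes, then $\Gamma(Y,p)$ is $\mu$-edge-connected.
\end{quote}
Indeed, a cut separating some busy $v\in C$ from $c_C$ contains $p(v)\ge\mu$ virtual edges. Any other cut keeps the nodes belonging to each class together, so it corresponds to a nonempty proper set of classes.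

\emph{Step 1: a connected core $F_0$.} Since $G$ is $2\lambda$-edge-connected, $(\ast)$ shows that $\Gamma(E^\times,2\lambda)$ is $2\lambda$-edge-connected. This is the only use of the connectivity hypothesis on $G$. Apply Lemma~\ref{lem:trees} with $t=\lambda$ and let $F_0$ be the set of real edges of the $\lambda$ spanning trees. For busy $v$,
\[
d_{F_0}(v)\le\lambda+\bigl\lceil(d^\times(v)+2\lambda)/2\bigr\rceil\le d^\times(v)/2+2\lambda+1 .
\]
At least $\lambda$ edges of $F_0$ leave the union of any nonempty proper set of classes, because each tree crosses the corresponding cut and this cut has no virtual edge.

\emph{Step 2: adjusting degrees.} We enlarge $F_0$ to make degrees at busy vertices large, and even at trivial classes. Start with $F=F_0$ and go through the busy vertices of $C_n$, then those of $C_{n-1}$, and so on. At $v$, add down-edges of $v$ to $F$ one at a time until $d_F(v)\ge M$ and, if $\{v\}$ is a class, $d_F(v)$ is even. An edge at $v$ that is added during the turn of another vertex $w$ has upper end $w$, so it is an up-edge of $v$ and $w$ lies in a class of larger index. Such edges are added before the turn of $v$, and by \eqref{eq:up} there are at most $2h$ of them. Hence $d_F(v)\le d^\times(v)/2+2\lambda+1+2h$ when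 the turn of $v$ begins, $d_F(v)$ does not change after it ends, and at all times
\[
d_F(v)\le\max\{M+1,\ d^\times(v)/2+2\lambda+2+2h\}\le d^\times(v)/2+3h ,
\]
where we used $M\le 30hm=L/2\le d^\times(v)/2$ and $h\ge2\lambda+2$. As $v$ has at least $d^\times(v)-2h$ down-edges, at all times at least $d^\times(v)/2-5h\ge30hm-5h>0$ of them are outside $F$. So the additions are possible, (a) holds, and
\begin{equation}\label{eq:dF}
M\le d_F(v)\le d^\times(v)/2+3h\quad\text{for busy }v .
\end{equation}

\emph{Step 3: transitions.} For busy $v$ in a nontrivial class choose $p(v)\in\{\lambda,\lambda+1\}$ with $d_F(v)+p(v)$ even, and let $\Gamma=\Gamma(F,p)$. All busy nodes of $\Gamma$ have even degree, and $\Gamma$ is $\lambda$-edge-connected by $(\ast)$ and Step~1. The set $B$ of busy nodes is a proper subset of $V(\Gamma)$, because $C_1$ is nontrivial and so there is a hub. Take the pairing from Lemma~\ref{lem:pairing}, which needs $\lambda\ge2$, and let the transitions at $v$ be the pairs consisting of two real edges. A terminal at a busy $v$ is then a real edge paired at $v$ with a virtual edge. So $u(v)\le p(v)\le\lambda+1$, and $u(v)=0$ if $\{v\}$ is a class. Since quiet vertices lie in nontrivial classes, (c) holds. From $d_F(v)=2q(v)+u(v)$,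 \eqref{eq:dF} and $h\ge\lambda+1$ we obtain
\[
q(v)\ge\tfrac12(M-h)=2hm+m,\qquad q(v)\le\tfrac12d_F(v)\le d^\times(v)/4+2h,
\]
which is (b).

\emph{Step 4: connectivity of $R$.} A virtual edge has one end at a hub, so it is the first or last edge of a trail of $\Gamma$ that runs between hubs. Thus the closed trails of the pairing have only real edges. Consider a trail between hubs. If it contains two virtual edges paired with each other at $v\in C$, then they form the whole trail, which is a loop of $\Gamma/\!/B$ at $c_C$. Otherwise delete its first and last edge where these are virtual. What remains is a nonempty sequence of real edges in which consecutive edges form transitions. If the trail starts at $c_C$, the first real edge starts at a vertex of $C$ which is quiet or at which the edge is paired with a virtual edge; in both cases this is a terminal in $C$. The same holds at the other end. So the remaining sequence is a conduit between the classes of the two hubs. Every real edge lies in exactly one trail of $\Gamma$, so every conduit arises exactly once. Hence $R$ is $\Gamma/\!/B$ minus some loops, and (d) follows.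
\end{proof}

Fix $F$ and transitions as in Proposition~\ref{prop:conduits}, and direct each closed trail in one of its two directions. An orientation $\omega$ of $R$ directs each conduit, and so orients all edges of $F$. Then:
\begin{enumerate}
\item[(O1)] In each transition at $v$ exactly one edge leaves $v$. So, whatever $\omega$ is, exactly $q(v)$ edges belonging to transitions at $v$ leave $v$.
\item[(O2)] Each conduit has exactly one terminal $(e,x)$ such that $e$ leaves $x$, its \emph{source}. The number of sources in a nontrivial class $C$ is $d^+_\omega(C)$.
\end{enumerate}
An edge $e\in F$ directed from $x$ to $y$ is either in a transition at $x$, or $(e,x)$ is a source.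

\section{Building the copies}\label{sec:copies}

\subsection*{Roles in $T$}
Let $t_0$ be the second vertex of a longest path of $T$. The path has at least four vertices because $T$ is not a star, so its third vertex $t_1$ is not a leaf. Every other neighbor of $t_0$ is a leaf, since otherwise the path could be made longer. Call these leaves $\ell_1,\dots,\ell_\kappa$, where $1\le\kappa\le m$. Root $T-\ell_1$ at $t_0$; the word \emph{child} refers to this rooted tree. For a vertex $s$ of $T-\ell_1$ let $T_s$ be the subtree formed by $s$ and its descendants, rooted at $s$. Thus $T_{t_0}=T-\ell_1$ has $m-1$ edges.

An $F$-edge directed from $x$ to $y$ will always have $x$ in the role $t_0$ and $y$ in the role of some $\ell_i$. Its head is a leaf and needs nothing more, so only tails have to be provided for. The choice of $t_0$ makes this cheap: a copy in which a busy vertex $v$ plays $t_0$ and all $\ell_i$ are reached by $F$-edges needs just one free edge at $v$, namely $t_0t_1$. With several non-leaf neighbors of $t_0$, the $q(v)$ outgoing edges could need more free edges than Proposition~\ref{prop:conduits}(a) provides.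

A \emph{partial copy} $P$ is a subtree $T'$ of $T$ with an injective map $V(T')\to V(G)$ sending edges of $T'$ to cross edges; the image of $s$ \emph{plays the role} $s$, and $V(P)$ is the set of images. Each edge of $T$ missing from $P$ will be declared either an \emph{open slot} $t_0\ell_i$, to be filled by an $F$-edge, or an edge of a \emph{demand of $P$}. A demand of $P$ is a pair $(v,T_s)$, where $v$ plays $s$ in $P$ and lies in a nontrivial class $C$; it is called a \emph{$C$-demand} and is to be embedded in $H_C$.

The right $\omega$ depends on how many edges of each class are consumed by the copies through free edges. So we first use up all free edges in a way that does not depend on $\omega$, then count, then choose $\omega$.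

\subsection*{Stage 1: the free edges}
Process the vertices of $C_n$, then those of $C_{n-1}$, and so on. During its turn a vertex $v$ assigns each of its free down-edges $vw$ to one partial copy $P$, of which $w$ was not a vertex; we say that $w$ \emph{enters} $P$, and it receives a role in $T-\ell_1$. Children of this role are added to $P$ only during the turn of $w$, which comes later. So when the turn of $v$ begins, each free up-edge of $v$ lies in a partial copy that $v$ entered through it, with a role $s$ whose children are still missing. A vertex enters a partial copy only once, so different free up-edges of $v$ lie in different partial copies. We say that these copies \emph{arrive} at $v$; by \eqref{eq:up} there are at most $2h$ of them.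

If $v$ is quiet, it lies in a nontrivial class and has room there.
\begin{enumerate}
\item[(Q1)] For each copy $P$ arriving at $v$ with role $s$, record the demand $(v,T_s)$ of $P$, unless $T_s$ has no edge.
\item[(Q2)] Each free down-edge $vw$ starts a new partial copy with $v$ as $\ell_1$ and $w$ as $t_0$.
\end{enumerate}

If $v$ is busy, no demand is recorded, and free down-edges are used instead.
\begin{enumerate}
\item[(B1)] For each copy $P$ arriving at $v$ with role $s$ and each child $s'$ of $s$, choose an unassigned free down-edge $vw$ with $w\notin V(P)$, add it to $P$ and let $w$ play $s'$.
\item[(B2)] Let $\nu=\lceil q(v)/\kappa\rceil$ and $r=q(v)-\kappa(\nu-1)$, so $1\le r\le\kappa$. Choose $\nu$ unassigned free down-edges $vw_1,\dots,vw_\nu$; the edge $vw_j$ starts a partial copy $P_j$ with $v$ as $t_0$ and $w_j$ as $t_1$. For $j<\nu$ declare $t_0\ell_1,\dots,t_0\ell_\kappa$ open slots of $P_j$. In $P_\nu$ declare $t_0\ell_1,\dots,t_0\ell_r$ open slots, and for each $i$ with $r<i\le\kappa$ add a further unassigned free down-edge of $v$ whose lower end plays $\ell_i$. There are now exactly $q(v)$ open slots at $v$.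
\item[(B3)] Each remaining free down-edge $vw$ starts a new partial copy with $v$ as $\ell_1$ and $w$ as $t_0$.
\end{enumerate}

The choices in (B1) and (B2) are possible. Since $G$ is simple, different down-edges of $v$ have different lower ends, so the condition $w\notin V(P)$ excludes at most $m+1$ edges at any choice. Step (B1) consumes at most $2h(m-1)$ edges, because an arriving copy already has an edge, and (B2) consumes $\nu+\kappa-r\le q(v)+m$ edges. By Proposition~\ref{prop:conduits}(b),
\[
2h(m-1)+q(v)+m+(m+1)\le d^\times(v)/4+2hm+2m+1\le d^\times(v)/2-5h,
\]
where the last step uses $d^\times(v)/4\ge L/4=15hm\ge2hm+5h+2m+1$. The right side is the supply guaranteed by Proposition~\ref{prop:conduits}(a).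

\begin{lemma}\label{lem:stage1}
After Stage~1 every free edge lies in exactly one partial copy. In every partial copy $P$, each edge of $T$ is exactly one of the following: present in $P$, an open slot, or an edge of exactly one demand of $P$. If $P$ has open slots, it was started in \textup{(B2)} at a busy vertex $v$, all its open slots are at $v$, and every vertex of $P$ other than $v$ is the lower end of a free edge of $P$.
\end{lemma}

\begin{proof}
A free edge is assigned during the turn of its upper end, and (Q2) and (B3) leave none unassigned. For the second statement, first let $w$ enter $P$ with role $s$. We claim that each edge of $T_s$ ends up present or in exactly one demand, and argue by induction on the height of $T_s$. If $w$ is quiet, all edges of $T_s$ lie in the demand recorded in (Q1). If $w$ is busy, (B1) makes the edges from $s$ to its children present, the vertices playing the children enter $P$, and induction applies to them. Now a copy started in (Q2) or (B3) consists of the present edge $\ell_1t_0$ and $T_{t_0}$, whose root entered $P$. A copy started in (B2) consists of the edges at $t_0$, each present or an open slot, and $T_{t_1}$, whose root entered $P$. The last statement holds because only (B2) creates open slots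 and every vertex added to a partial copy after the first one enters it through a free edge.
\end{proof}

For a nontrivial class $C$ let $w_0(C)$ be the total number of edges in the $C$-demands recorded in Stage~1.

\subsection*{Stage 2: the edges of $F$ and the choice of $\omega$}
Let $\omega$ be any orientation of $R$. Treat each $F$-edge $e$, directed from $x$ to $y$, at its tail.
\begin{enumerate}
\item[(F1)] If $e$ is in a transition at $x$, it is reserved for one of the open slots at $x$. By (O1) and (B2) the numbers of such edges and of slots at $x$ both equal $q(x)$.
\item[(F2)] If $(e,x)$ is a source, then $x$ lies in a nontrivial class. The edge $e$ starts a new partial copy with $x$ as $t_0$ and $y$ as $\ell_1$, and we record its demand $(x,T_{t_0})$, which has $m-1$ edges.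
\end{enumerate}
By (O2) the total number of edges in $C$-demands is now
\begin{equation}\label{eq:W}
w(C,\omega)=w_0(C)+(m-1)\,d^+_\omega(C)\equiv w_0(C)-d^+_\omega(C)\pmod m .
\end{equation}

\begin{lemma}\label{lem:omega}
There is an orientation $\omega$ of $R$ with $|E(C)|\equiv w(C,\omega)\pmod m$ for every nontrivial class $C$.
\end{lemma}

\begin{proof}
All sums run over nontrivial classes. By \eqref{eq:W} we need $d^+_\omega(C)\equiv p(C)$ for $p(C)=w_0(C)-|E(C)|$. By Proposition~\ref{prop:conduits}(d) and Remark~\ref{rem:loops} it is enough to show $\sum_Cp(C)\equiv|E(R)|\pmod m$.

Take any orientation $\omega'$ of $R$ and count the $m$ edges of $T$ over all partial copies of Stages~1 and~2. By Lemma~\ref{lem:stage1} and (F2), each is present, an open slot, or an edge of one demand. The present edges are the free edges and the $F$-edges of type (F2), each once, and the open slots are as many as the $F$-edges of type (F1). So $|E^\times|+\sum_Cw(C,\omega')$ is $m$ times the number of partial copies. Also $|E^\times|+\sum_C|E(C)|=|E(G)|\equiv0\pmod m$; this is where divisibility of the size of $G$ is used. Therefore, by \eqref{eq:W},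
\[
\sum_C|E(C)|\equiv\sum_Cw(C,\omega')\equiv\sum_Cw_0(C)-\sum_Cd^+_{\omega'}(C)=\sum_Cw_0(C)-|E(R)|\pmod m,
\]
which is the required congruence.
\end{proof}

Fix $\omega$ as in Lemma~\ref{lem:omega}.

\subsection*{Stage 3: filling the open slots}
Let $v$ be busy and $q=q(v)$. We must match the $q$ edges $vy$ of type (F1) leaving $v$ with the $q$ open slots of the copies $P_1,\dots,P_\nu$ started at $v$. These copies were grown before the heads $y$ were known, so some $y$ may already be a vertex of some $P_j$. Call a slot of $P_j$ \emph{admissible} for $vy$ if $y\notin V(P_j)$, with $V(P_j)$ as at the end of Stage~1. By Lemma~\ref{lem:stage1}, if $y\in V(P_j)$ then $P_j$ contains a free up-edge of $y$, and different copies contain different edges. By \eqref{eq:up}, $y$ lies in at most $2h$ of the sets $V(P_j)$, so at most $2h\kappa$ slots are inadmissible for $vy$. Conversely $P_j$ has at most $m$ vertices besides $v$, and the heads $y$ are distinct because $G$ is simple, so each slot is inadmissible for at most $m$ edges. By Proposition~\ref{prop:conduits}(b), $q-2h\kappa\ge m$. Let $Y$ be a nonempty set of these edges. If $|Y|\le q-2h\kappa$, a single member of $Y$ has at least $q-2h\kappa\ge|Y|$ admissible slots. If $|Y|>q-2h\kappa\ge m$,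 every slot is admissible for some member of $Y$, which gives $q\ge|Y|$ slots. By Hall's theorem there is a perfect matching, and we fill the slots accordingly. The vertices added to $P_j$ are distinct and lie outside $V(P_j)$, and $P_j$ has open slots at no other vertex, so $P_j$ is still a partial copy. Doing this at every busy vertex, we cover every cross edge exactly once.

\subsection*{Stage 4: embedding the demands}
Let $C$ be a nontrivial class. A quiet $v\in C$ occurs in at most $d^\times(v)\le L$ demands: each comes from a free up-edge of $v$ through (Q1) or from an $F$-edge leaving $v$ through (F2), and each cross edge gives at most one. A busy $v\in C$ occurs only in demands from (F2), one for each source at $v$, so in at most $u(v)\le\lambda+1$ demands by Proposition~\ref{prop:conduits}(c). Put $a(v)=L$ for quiet and $a(v)=\lambda+1$ for busy $v$. By \eqref{eq:reserve} the degree condition of Lemma~\ref{lem:embed} holds in $H_C$. Group the $C$-demands by the partial copy $P$ they belong to, and let $Z_P=V(P)\cap C$, with $V(P)$ as at the end of Stage~3. The vertices of $P$ and the non-root vertices of its demands account for different vertices of $T$, so $|Z_P|$ plus the number of edges in the group is at most $m+1$. Lemma~\ref{lem:embed}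 embeds all $C$-demands edge-disjointly in $H_C$, placing the new vertices of $P$ at distinct vertices of $C\setminus V(P)$. New vertices placed in different classes are automatically distinct. So each partial copy is completed to a subgraph of $G$ isomorphic to $T$.

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Stages 1--4 give pairwise edge-disjoint copies of $T$ that cover all cross edges and exactly $w(C,\omega)$ edges of each nontrivial class $C$, none of them in $U_C$. Let $G_C$ be the graph left on $C$. It is simple and contains $b$ edge-disjoint spanning trees, so it is $b$-edge-connected and has minimum degree at least $b$, where $b\ge50m^2$ and $b\ge l^0_T$. Its size $|E(C)|-w(C,\omega)$ is divisible by $m$ by Lemma~\ref{lem:omega}. By Theorem~\ref{thm:known} each $G_C$ has a $T$-decomposition. Trivial classes contain no edges, so these decompositions together with the copies above form a $T$-decomposition of $G$. Stars were treated in Section~\ref{sec:stars}. Finally, Theorem~\ref{thm:orient} gives $2\lambda_m\le6m$ for all $m$ and $2\lambda_m\le6m-6$ for odd $m\ge3$.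
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hasanvand}
Morteza Hasanvand, Edge-decompositions of $O(m)$-edge-connected graphs into isomorphic copies of a fixed tree of size $m$, arXiv:2205.10871 (2022).

\bibitem{Lovasz}
Lov\'asz, \emph{Combinatorial Problems and Exercises}.

\bibitem{LTWZ}
Lov\'asz, Thomassen, Wu and Zhang, J. Combin. Theory Ser. B 103 (2013), 587--598.

\end{thebibliography}
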